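# Rational multiples and uniform normality for Cantor series expansions

## 1. Rational affine maps preserve uniform normality

**Theorem 1.** Let $Q=(q_n)_{n\in\mathbb N}$ be a dynamically generated basic sequence. Let $r\in\mathbb Q\setminus\{0\}$, $s\in\mathbb Q$ and $x\in[0,1)$. Then $x\in\mathcal{UN}(Q)$ if and only if $\{rx+s\}\in\mathcal{UN}(Q)$. In particular $\mathcal{UN}(Q)$ is preserved under rational multiplication: $\{rx\}\in\mathcal{UN}(Q)$ for every $x\in\mathcal{UN}(Q)$ and every nonzero rational $r$.

Here $\{y\}=y-\lfloor y\rfloor$. The last sentence of the theorem is stated as a conjecture in Sohail Farhangi, Bill Mance, "The Theory of Normality for Dynamically Generated Cantor Series Expansions", arXiv:2512.01239 (2025). The theorem says that it is true.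

In plain words, we write a number $x$ in a numeration system whose base changes from place to place. Suppose that the digits of $x$ look perfectly uniform, even when we look only at the places where a prescribed pattern of bases occurs. Multiply $x$ by $2/3$, or add $1/7$. Carries then run through all the digits. Do the new digits still look perfectly uniform? The theorem says yes, provided that the sequence of bases has well-defined statistics.

After the proof of Theorem 1 we prove two companion results. Theorem 5 shows that no irrational multiplier has this property, and Proposition 6 shows that one half of the hypothesis on $Q$ cannot be dropped. The next section defines the terms in the theorem.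

## 2. Changing bases, base frequencies, and uniform digits

**Definition (Cantor series).** A *basic sequence* is a sequence $Q=(q_n)_{n\in\mathbb N}$ of integers $q_n\ge2$. Put $P_0=1$ and $P_n=q_1q_2\cdots q_n$. Every $x\in[0,1)$ has a unique expansion
$$x=\sum_{n=1}^\infty\frac{x_n}{P_n},\qquad x_n\in\{0,1,\dots,q_n-1\},\qquad x_n\ne q_n-1\text{ for infinitely many }n .$$
The $x_n$ are the $Q$-digits of $x$.

If $q_n=10$ for all $n$, this is the decimal expansion, and the last condition rules out a tail of nines. If $Q=(2,3,2,3,\dots)$, then $P_1=2$, $P_2=6$, $P_3=12$, and for instance $\frac{5}{12}=\frac02+\frac26+\frac1{12}$ has digits $0,2,1,0,0,\dots$.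

**Definition (words and frequencies).** A word is $C=(c_1,\dots,c_k)$ with integers $c_i\ge2$. We write $|C|=c_1\cdots c_k$, and we say that $C$ *occurs at* $n$ if $(q_n,\dots,q_{n+k-1})=C$. Put
$$S_N(C)=|\{1\le n\le N:\ C\text{ occurs at }n\}|,\qquad d(C)=\lim_{N\to\infty}\frac{S_N(C)}N$$
when the limit exists. Concatenation of words is written $CD$.

**Definition (dynamically generated).** $Q$ is *dynamically generated* if $d(C)$ exists for every word $C$ and $\sum_{c\ge2}d(c)=1$.

This says that $Q$ is a generic point of a shift-invariant probability measure on $\mathbb N_{\ge2}^{\mathbb N}$. We work with the frequencies only. Here are four test cases.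

* For $Q=(2,3,2,3,\dots)$ we have $d(2)=d(3)=d(2,3)=d(3,2)=\frac12$ and $d(2,2)=d(3,3)=0$.
* Let $q_n=2+v_2(n)$, where $2^{v_2(n)}$ is the largest power of $2$ dividing $n$. The bases are unbounded. Whether $C$ occurs at $n$ depends only on $n$ modulo a power of $2$, so all $d(C)$ exist. Since $v_2(n)=j$ has density $2^{-(j+1)}$, we get $d(c)=2^{-(c-1)}$, which sums to $1$. So $Q$ is dynamically generated.
* Write one $2$ and one $3$, then two $2$'s and two $3$'s, then three $2$'s and three $3$'s, and so on. After $L$ rounds the length is $L(L+1)$, with equally many $2$'s and $3$'s, and an incomplete round changes counts by $O(L)=O(\sqrt N)$ only. A fixed word containing both letters must meet one of the $O(\sqrt N)$ places where the letter changes. So $d(2,\dots,2)=d(3,\dots,3)=\frac12$ for every length, and every mixed word has $d=0$. This $Q$ is dynamically generated.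
* For $q_n=n+1$ all $d(C)$ exist and equal $0$. The sum is $0$, so this $Q$ is not dynamically generated: all the mass has escaped to infinity.

**Definition (uniform normality).** A digit block $B=(b_1,\dots,b_k)$ is *admissible* for $C=(c_1,\dots,c_k)$ if $0\le b_i\le c_i-1$ for all $i$. There are exactly $|C|$ such blocks. For $x\in[0,1)$ put
$$N_N(C,B,x)=|\{1\le n\le N:\ C\text{ occurs at }n,\ (x_n,\dots,x_{n+k-1})=B\}| .$$
Then $\mathcal{UN}(Q)$ is the set of $x\in[0,1)$ such that
$$\lim_{N\to\infty}\frac{N_N(C,B,x)}{S_N(C)}=\frac1{|C|}$$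
for every $k\ge1$, every word $C$ of length $k$ with $d(C)>0$, and every admissible $B$.

For $Q=(2,3,2,3,\dots)$ this asks that the digits $0,1$ be equally frequent at odd places, that the digits $0,1,2$ be equally frequent at even places, that each of the six pairs be equally frequent at the pairs of places $(n,n+1)$ with $n$ odd, and so on. Words such as $(2,2)$ impose nothing. The number $0$ is never in $\mathcal{UN}(Q)$ when $Q$ is dynamically generated: some $c$ has $d(c)>0$, and the digit $0$ has relative frequency $1\ne\frac1c$ along $\{n:q_n=c\}$.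

From here to the end of Section 8, $Q$ is dynamically generated.

## 3. Tails, intervals, and conservation of mass

We need two tools. The first replaces statements about digits by statements about the position of a point in $[0,1)$. For $y\in[0,1)$ with digits $(y_n)$ put
$$y^{(n)}=\sum_{j\ge n}\frac{y_j}{q_n\cdots q_j}.$$
Since $\sum_{j\ge n}\frac{q_j-1}{q_n\cdots q_j}=1$ (the series telescopes) and $y_j\ne q_j-1$ infinitely often, $y^{(n)}\in[0,1)$. In $P_{n-1}y=\sum_j y_jP_{n-1}/P_j$ the terms with $j<n$ are integers, so
$$y^{(n)}=\{P_{n-1}y\}.\tag{1}$$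
If $C$ occurs at $n$ and has length $k$, then
$$y^{(n)}=\sum_{i=1}^k\frac{y_{n+i-1}}{c_1\cdots c_i}+\frac{y^{(n+k)}}{|C|},\qquad 0\le y^{(n+k)}<1 .$$
So if the digit block of $y$ at $n$ is $B$, then $y^{(n)}$ lies in
$$I(C,B)=\Big[\beta,\ \beta+\frac1{|C|}\Big),\qquad \beta=\sum_{i=1}^k\frac{b_i}{c_1\cdots c_i}.$$
As $B$ runs over the admissible blocks, $\beta$ runs exactly once over $0,\frac1{|C|},\dots,\frac{|C|-1}{|C|}$. Hence the intervals $I(C,B)$ partition $[0,1)$, and membership determines $B$. When $C$ occurs at $n$,
$$(y_n,\dots,y_{n+k-1})=B\iff y^{(n)}\in I(C,B).\tag{2}$$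

The second tool is the place where $\sum_cd(c)=1$ enters. Put
$$\tau(M)=\lim_N\frac1N|\{n\le N:q_n>M\}|=1-\sum_{c\le M}d(c),$$
so that $\tau(M)\to0$ as $M\to\infty$.

**Lemma 2.** For every word $C$,
$$\sum_{c\ge2}d(Cc)=d(C)=\sum_{c\ge2}d(cC).\tag{3}$$
Consequently, for each fixed length $L$, $\sum_Dd(CD)=d(C)$ and $\sum_Dd(D)=1$, the sums running over all words $D$ of length $L$.

*Proof.* Let $k$ be the length of $C$. The difference $S_N(C)-\sum_{c\le M}S_N(Cc)$ counts the $n\le N$ at which $C$ occurs and $q_{n+k}>M$. So
$$0\le S_N(C)-\sum_{c\le M}S_N(Cc)\le|\{n\le N:q_n>M\}|+k,$$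
where $k$ allows for the places $N+1,\dots,N+k$. On the left side, $cC$ occurs at $n$ exactly when $q_n=c$ and $C$ occurs at $n+1$. So $\sum_{c\le M}S_N(cC)$ counts the $n'$ with $2\le n'\le N+1$ at which $C$ occurs and $q_{n'-1}\le M$. Compared with $S_N(C)$, it may miss $n'=1$, it may gain $n'=N+1$, and it misses those $n'\in[2,N]$ with $q_{n'-1}>M$. Hence
$$\Big|S_N(C)-\sum_{c\le M}S_N(cC)\Big|\le|\{n\le N:q_n>M\}|+1 .$$
Divide both estimates by $N$ and let $N\to\infty$. The errors are at most $\tau(M)$. Then let $M\to\infty$. The last assertion follows by iteration, starting from $\sum_cd(c)=1$. $\square$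

## 4. Doubling in the base sequence $2,3,2,3,\dots$

Let $Q=(2,3,2,3,\dots)$, $x\in\mathcal{UN}(Q)$ and $z=\{2x\}$. In a constant base $2$, doubling is just a shift of the digits. Here it is not, because the shifted digits belong to the base sequence $3,2,3,2,\dots$. But (1) gives $z^{(n)}=\{2x^{(n)}\}$, and with (2) we can read off the digits of $z$.

For $n$ even, $q_n=3$ and the word $(3,2)$ occurs at $n$. We have $z_n=d$ exactly when $\{2x^{(n)}\}\in[\frac d3,\frac{d+1}3)$, that is, when $x^{(n)}\in[\frac d6,\frac{d+1}6)\cup[\frac d6+\frac12,\frac{d+1}6+\frac12)$. These are two cells $I((3,2),B)$: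
$$z_n=0:\ (0,0),(1,1);\qquad z_n=1:\ (0,1),(2,0);\qquad z_n=2:\ (1,0),(2,1)$$
for the blocks $(x_n,x_{n+1})$. Each value has relative frequency $\frac26=\frac13$.

For $n$ odd, $q_n=2$, and $z_n=1$ exactly when $x^{(n)}\in[\frac14,\frac12)\cup[\frac34,1)$. The word $(2,3,2)$ has cells of length $\frac1{12}$, and this set is a union of six of them, given by $(x_{n+1},x_{n+2})\in\{(1,1),(2,0),(2,1)\}$ with $x_n$ free. The relative frequency is $\frac6{12}=\frac12$.

So single digits come out right, and each digit of $z$ is a function of finitely many digits of $x$, read to the right.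

## 5. Integer multiples by equidistribution, and the carry that division creates

In Section 4 the sets were unions of cells. In general they are not, so we approximate. The next lemma says that uniform normality of $x$ forces its tails to be equidistributed along the occurrences of each base word.

**Lemma 3.** Let $x\in\mathcal{UN}(Q)$, $d(C)>0$, and let $J\subset[0,1)$ be an interval of length $|J|$. Then
$$\limsup_{N}\frac1{S_N(C)}|\{n\le N:\ C\text{ occurs at }n,\ x^{(n)}\in J\}|\le|J| .$$

*Proof.* The plan is to cover $J$ by fine cells, obtained by reading $L$ more digits after $C$. Let $L\ge1$ and $\varepsilon>0$. By Lemma 2 there is a finite set $\mathcal F$ of words $D$ of length $L$ with $d(CD)>0$ and $\sum_{D\in\mathcal F}d(CD)\ge(1-\varepsilon)d(C)$. The occurrences of $C$ not followed by some $D\in\mathcal F$ have density at most $\varepsilon d(C)$.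

Suppose that $CD$ occurs at $n$ with $D\in\mathcal F$, and $x^{(n)}\in J$. By (2) the digit block of $x$ at $n$ is some $B'$ with $I(CD,B')\cap J\ne\emptyset$. If $t\ge2$ cells meet $J$, they are consecutive and the $t-2$ middle ones lie inside $J$, so $(t-2)/|CD|\le|J|$. In all cases at most $|J||CD|+2$ blocks $B'$ are possible. Each has relative frequency $1/|CD|$ along the occurrences of $CD$, because $x\in\mathcal{UN}(Q)$. Therefore
$$\limsup_N\frac1N|\{n\le N:C\text{ at }n,\ x^{(n)}\in J\}|\le\sum_{D\in\mathcal F}d(CD)\Big(|J|+\frac2{|CD|}\Big)+\varepsilon d(C)\le d(C)\big(|J|+2^{1-L}+\varepsilon\big),$$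
using $|CD|\ge2^L$. Let $L\to\infty$ and $\varepsilon\to0$, and divide by $d(C)=\lim S_N(C)/N$. $\square$

The complement of $J$ in $[0,1)$ is a union of at most two intervals. Applying the lemma to these gives the matching lower bound, so the proportion of $n$ with $x^{(n)}\in J$ converges to $|J|$.

This settles multiplication by a nonzero integer $a$. For $z=\{ax\}$ we have $z^{(n)}=\{ax^{(n)}\}$. The map $u\mapsto au\bmod1$ preserves Lebesgue measure, and the preimage of $I(C,B)$ is a finite union of intervals of total length $1/|C|$. So $z$ has the block $B$ along $C$ with relative frequency $1/|C|$, and $z\in\mathcal{UN}(Q)$.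

Now try the same for division. Let $z=x/b$ with $b\ge2$, and put $A_n=\lfloor P_{n-1}x\rfloor$, so that $P_{n-1}x=A_n+x^{(n)}$. Then
$$z^{(n)}=\frac{i_n+x^{(n)}}b,\qquad i_n\equiv A_n\pmod b,\quad 0\le i_n\le b-1 ,$$
and $A_{n+1}=q_nA_n+x_n$ gives
$$i_1=0,\qquad i_{n+1}\equiv q_ni_n+x_n\pmod b .$$
To know the digits of $z$ at $n$ we need $i_n$ as well as $x^{(n)}$. Take $b=2$ and $q_n=3$ for all $n$. Then $i_n$ is the parity of $x_1+\dots+x_{n-1}$, and changing the single digit $x_1$ by one flips $i_n$ for every later $n$. No block of bounded length determines $i_n$, and the definition of $\mathcal{UN}(Q)$ speaks only of blocks of bounded length. For example, $z_n=0$ exactly when $z^{(n)}<\frac13$, that is, when $i_n=0$ and $x_n\in\{0,1\}$. We would like this to have frequency $\frac13$. What we can read off is only that it has upper frequency at most $\frac23$, the frequency of $x_n\in\{0,1\}$.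

This is where the direct approach stops. Equidistribution of $\{bz^{(n)}\}$ does not by itself give equidistribution of $z^{(n)}$: if $(u_n)$ is equidistributed in $[0,1)$ and $w_n=u_n/b$, then $\{bw_n\}=u_n$ is equidistributed but all $w_n$ lie in $[0,\frac1b)$.

Something does survive, though. The true frequency exceeds the expected one by a factor of at most $b$, and this holds for all words $C$ and all blocks $B$ with the same $b$. The sequence $w_n$ has such a bound too, so we must also use that the $z^{(n)}$ are successive tails of one number, which makes the statistics of $z$ shift-invariant. The next section shows that a uniform upper bound together with shift-invariance is enough.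

## 6. The hot-spot criterion

**Theorem 4.** Let $z\in[0,1)$ and $K<\infty$ be such that
$$\limsup_{N}\frac{N_N(C,B,z)}{S_N(C)}\le\frac K{|C|}$$
for all $k$, all words $C$ of length $k$ with $d(C)>0$, and all admissible $B$. Then $z\in\mathcal{UN}(Q)$.

The constant $K$ must not depend on $C$. For $z=0$ and $B=(0,\dots,0)$ the ratio is $1$. Since $\sum_Dd(D)=1$ over words of length $k$, there are $C$ with $d(C)>0$ and $|C|\ge2^k$ for every $k$, so no finite $K$ works.

Here is the idea. Take a limit of the empirical statistics of $(q_n,z_n)_n$ to get a shift-invariant measure $\nu$, and compare it with the measure $m$ that $\nu$ should be. The bound says $\nu\le Km$, so $\nu=g\,m$, and $g$ is shift-invariant. If $m$ were ergodic, $g$ would be constant and we would be done. But $m$ need not be ergodic. For the third example of Section 2, $m$ is the average of two uniform Bernoulli measures, one on base $2$ and one on base $3$, and "the first base is $2$" is an invariant set of measure $\frac12$, up to null sets. What helps is that an invariant $g$ equals $g\circ S^k$, which does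 not look at the first $k$ places, while under $m$ the first $k$ digits are uniform given the first $k$ bases and everything that follows. So $g$ cannot prefer one digit block over another.

We use Kolmogorov's extension theorem in the following form. Let $\mathcal A$ be a countable alphabet and let $p(w)\ge0$ be given for each nonempty word $w$, with $\sum_ap(a)=1$ and $\sum_ap(wa)=p(w)$. Then there is a unique Borel probability measure on $\mathcal A^{\mathbb N}$ giving each cylinder $[w]$ the mass $p(w)$. If also $\sum_ap(aw)=p(w)$, the measure is shift-invariant, because the preimage of $[w]$ under the shift is the disjoint union of the $[aw]$, and the cylinders together with $\emptyset$ form a generating family closed under intersection.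

*Proof of Theorem 4.* Let $\mathcal A=\{(c,b):c\ge2,\ 0\le b<c\}$, a countable discrete set, let $\Omega=\mathcal A^{\mathbb N}$, and let $S$ be the left shift on $\Omega$. For $C$ of length $k$ and $B$ admissible, $[C,B]$ is the set of sequences whose first $k$ letters are $(c_1,b_1),\dots,(c_k,b_k)$.

**Step 1: pass to limiting statistics.** The purpose is to turn a failure of the conclusion into a measure. Suppose that $N_N(C_0,B_0,z)/S_N(C_0)$ does not converge to $1/|C_0|$ for some $C_0$ with $d(C_0)>0$ and some admissible $B_0$. Then along some sequence of $N$ it stays a fixed distance away from $1/|C_0|$. There are countably many pairs $(C,B)$, and the numbers $\frac1NN_N(C,B,z)$ lie in $[0,1]$. By a diagonal argument there is a subsequence $N_j\to\infty$ along which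
$$\nu(C,B)=\lim_j\frac1{N_j}N_{N_j}(C,B,z)$$
exists for all pairs. Since $S_N(C_0)/N\to d(C_0)>0$, we have $\nu(C_0,B_0)\ne d(C_0)/|C_0|$. Every occurrence of $C$ carries exactly one admissible block, and there are finitely many blocks, so
$$\sum_B\nu(C,B)=d(C).\tag{4}$$

**Step 2: $\nu$ is a shift-invariant probability measure.** We check the two consistency conditions and the total mass. The counting in the proof of Lemma 2 applies with the digits included. The difference $N_N(C,B,z)-\sum_{c\le M}\sum_{b<c}N_N(Cc,Bb,z)$ counts the $n\le N$ where $(C,B)$ is seen and $q_{n+k}>M$. It lies between $0$ and $|\{n\le N:q_n>M\}|+k$. On the left side,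
$$\Big|N_N(C,B,z)-\sum_{c\le M}\sum_{b<c}N_N(cC,bB,z)\Big|\le|\{n\le N:q_n>M\}|+1,$$
for the same reason as before. Divide by $N=N_j$ and let $j\to\infty$. The sums are finite, so we may pass to the limit, and the errors are at most $\tau(M)$. Letting $M\to\infty$,
$$\sum_{(c,b)}\nu(Cc,Bb)=\nu(C,B)=\sum_{(c,b)}\nu(cC,bB).$$
By (4), $\sum_{(c,b)}\nu((c),(b))=\sum_cd(c)=1$. So $\nu$ extends to an $S$-invariant Borel probability measure on $\Omega$, also written $\nu$.

**Step 3: the reference measure.** This is the measure we expect $\nu$ to be. Put $m[C,B]=d(C)/|C|$. By Lemma 2,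
$$\sum_{(c,b)}m[Cc,Bb]=\sum_cc\cdot\frac{d(Cc)}{|C|c}=\frac{d(C)}{|C|},\qquad \sum_{(c,b)}m[cC,bB]=\sum_cc\cdot\frac{d(cC)}{c|C|}=\frac{d(C)}{|C|},$$
and $\sum_{(c,b)}m[(c),(b)]=\sum_cd(c)=1$. So $m$ is an $S$-invariant Borel probability measure on $\Omega$.

**Step 4: $\nu\le Km$.** This is where the hypothesis is used. If $d(C)>0$, then
$$\nu[C,B]=\lim_j\frac{N_{N_j}(C,B,z)}{S_{N_j}(C)}\cdot\frac{S_{N_j}(C)}{N_j}\le\frac K{|C|}\,d(C)=K\,m[C,B].$$
If $d(C)=0$, then $\nu[C,B]\le d(C)=0$ by (4). So the inequality holds on cylinders. Two cylinders are nested or disjoint, so every open subset of $\Omega$ is a countable disjoint union of cylinders (take the maximal cylinders of length at least $1$ contained in it), and the inequality holds on open sets. For a Borel set $A$ and $\varepsilon>0$, outer regularity of $m$ (a finite Borel measure on a metrizable space) gives an open $U\supset A$ with $m(U)\le m(A)+\varepsilon$. Then $\nu(A)\le\nu(U)\le Km(U)\le Km(A)+K\varepsilon$. Hence $\nu\le Km$ on all Borel sets, and by the Radon–Nikodym theorem $\nu=g\,m$ with $g$ measurable and $0\le g\le K$.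

**Step 5: $g$ is shift-invariant.** Both measures are invariant, and we transfer this to the density. For bounded measurable $h$,
$$\int(h\circ S)\,g\,dm=\int h\circ S\,d\nu=\int h\,d\nu=\int hg\,dm .$$
Since $g$ is bounded we may take $h=g$, and obtain $\int(g\circ S)g\,dm=\int g^2\,dm$. By invariance of $m$, $\int g^2\circ S\,dm=\int g^2\,dm$. Hence
$$\int(g\circ S-g)^2\,dm=\int g^2\circ S\,dm-2\int(g\circ S)g\,dm+\int g^2\,dm=0 ,$$
so $g\circ S=g$ $m$-almost everywhere. Composing with $S$ repeatedly, and using that $S^{-1}$ of an $m$-null set is $m$-null, we get $g\circ S^k=g$ $m$-almost everywhere for every $k$.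

**Step 6: $g$ does not distinguish digit blocks.** Fix $C$ of length $k$. For each admissible $B$ consider the finite measure $A\mapsto m([C,B]\cap S^{-k}A)$. On a cylinder $A=[D,E]$ its value is
$$m[CD,BE]=\frac{d(CD)}{|C||D|},$$
which does not depend on $B$. The total mass $d(C)/|C|$ does not depend on $B$ either. So these measures agree for all $B$, and $\int1_{[C,B]}\,(F\circ S^k)\,dm$ is independent of $B$ for every bounded measurable $F$. With $F=g$ and Step 5,
$$\nu[C,B]=\int1_{[C,B]}\,g\,dm=\int1_{[C,B]}\,(g\circ S^k)\,dm$$
is independent of $B$. There are $|C|$ blocks, and their masses add up to $d(C)$ by (4). So $\nu[C,B]=d(C)/|C|$ for every $B$. For $C=C_0$ and $B=B_0$ this contradicts Step 1. $\blacksquare$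

## 7. From the factor-$b$ bound to Theorem 1

*Proof of Theorem 1.* **Step 1: relate the tails.** Let $x\in\mathcal{UN}(Q)$. Write $r=a/b$ and $s=p/b$ with integers $b\ge1$, $a\ne0$ and $p$, and put $z=\{rx+s\}$. Then $bz=ax+p-b\lfloor rx+s\rfloor$, so $bz-ax\in\mathbb Z$. Multiply by the integer $P_{n-1}$ and use (1) for $z$ and $x$:
$$b\,z^{(n)}-a\,x^{(n)}\in\mathbb Z\qquad(n\ge1).\tag{5}$$

**Step 2: the upper bound for $z$.** We verify the hypothesis of Theorem 4 with $K=b$. Let $d(C)>0$, let $B$ be admissible, and write $I(C,B)=[\beta,\beta+\ell)$ with $\ell=1/|C|$. The claim is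
$$\limsup_N\frac{N_N(C,B,z)}{S_N(C)}\le b\ell=\frac b{|C|}.\tag{6}$$
If $b\ell\ge1$ there is nothing to prove. Let $b\ell<1$. If $C$ occurs at $n$ and the $z$-digits at $n$ form $B$, then $z^{(n)}\in[\beta,\beta+\ell)$ by (2). So $bz^{(n)}\in[b\beta,b\beta+b\ell)$, and (5) gives
$$x^{(n)}\in J:=\{u\in[0,1):\ au\in[b\beta,b\beta+b\ell)+\mathbb Z\}.$$
For each integer $i$ the condition $au\in[b\beta+i,b\beta+b\ell+i)$ defines an interval of $u$. Only finitely many of these meet $[0,1)$, and they are disjoint because $b\ell<1$. So $J$ is a finite disjoint union of intervals. Since $u\mapsto au\bmod1$ preserves Lebesgue measure (on each of the $|a|$ intervals $[\frac i{|a|},\frac{i+1}{|a|})$ it is affine with slope $a$ and covers the circle once), the total length of $J$ is $b\ell$. Apply Lemma 3 to each interval and add the bounds. This gives (6).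

**Step 3: conclude.** Theorem 4 with $K=b$ gives $z\in\mathcal{UN}(Q)$.

**Step 4: the reverse implication.** The inverse of a rational affine map is again one, so we reuse Steps 1 to 3. Suppose that $z=\{rx+s\}\in\mathcal{UN}(Q)$ with $x\in[0,1)$. Then $z=rx+s-m$ with $m\in\mathbb Z$, so $x=r^{-1}z+s'$ with $s'=r^{-1}(m-s)\in\mathbb Q$. Since $x\in[0,1)$, $x=\{r^{-1}z+s'\}$. By Steps 1 to 3, applied to $z$, $r^{-1}$, $s'$, we get $x\in\mathcal{UN}(Q)$. Taking $s=0$ gives the statement on rational multiplication. $\blacksquare$

## 8. Irrational multipliers never preserve $\mathcal{UN}(Q)$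

**Theorem 5.** Let $r$ be irrational and $s$ real. Then there is $x\in\mathcal{UN}(Q)$ with $\{rx+s\}\notin\mathcal{UN}(Q)$. Consequently
$$\{r\in\mathbb R:\ \{rx\}\in\mathcal{UN}(Q)\text{ for all }x\in\mathcal{UN}(Q)\}=\mathbb Q\setminus\{0\}.$$

The strategy is to build $z=\{rx+s\}$ first, with random digits that clearly favor $0$, and to show that $x=(z-s+\text{integer})/r$ is almost surely uniformly normal. Let $e(t)=e^{2\pi it}$, let $\|t\|$ be the distance from $t$ to the nearest integer, and put $\alpha=1/r$, which is irrational.

Why should $x$ be better than $z$? The quantity $e(m\,x^{(n)})=e(mP_{n-1}x)$ contains the digit $z_j$ through the factor $e(m\alpha\,z_jP_{n-1}/P_j)$. If $m\alpha$ were an integer, every past digit ($j<n$) would contribute the factor $1$. For irrational $\alpha$ and $m\ne0$ the number $m\alpha P_{n-1}/P_j$ is never an integer, so the past digits randomize $x^{(n)}$. The work is to show that they do so sufficiently often.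

*Proof.* **Step 1: construct $z$ and $x$.** We want $z$ biased and $x$ in $[0,1)$. Let $I$ be the open interval with endpoints $s$ and $s+r$. Choose $h\ge1$ with $1/P_h<|r|/2$. The smallest multiple of $1/P_h$ to the right of the left endpoint of $I$, and the next multiple, both lie in $I$. So there are $m_0\in\mathbb Z$ and $0\le j<P_h$ such that $I$ contains the closure of $m_0+[j/P_h,(j+1)/P_h)$. Let $z_1,\dots,z_h$ be the first $h$ digits of $j/P_h$, which are fixed. For $n>h$ let $z_n$ be independent random digits with
$$\mathbb P(z_n=b)=\frac1{2q_n}+\frac12\mathbf 1_{b=0},\qquad0\le b<q_n ,$$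
and put $z=\sum_nz_n/P_n$. Since $\mathbb P(z_n=0)\ge\frac12$ and the digits are independent, almost surely $z_n=0\ne q_n-1$ for infinitely many $n$. Then $(z_n)$ is the $Q$-expansion of $z\in[0,1)$. Also $z\in[j/P_h,(j+1)/P_h]$, so $m_0+z\in I$. Put
$$x=\alpha(m_0+z-s).$$
As $m_0+z$ lies strictly between $s$ and $s+r$, we have $x\in(0,1)$, and $rx+s=m_0+z$ gives $\{rx+s\}=z$.

**Step 2: $z\notin\mathcal{UN}(Q)$ almost surely.** Since $\sum_cd(c)=1$, some $c$ has $d(c)>0$. By the strong law of large numbers, the digit $0$ has relative frequency $\frac12+\frac1{2c}$ along $\{n:q_n=c\}$, and this exceeds $\frac1c$ because $c>1$.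

**Step 3: reduce $x\in\mathcal{UN}(Q)$ to exponential sums.** By (2), $x\in\mathcal{UN}(Q)$ follows if, for each $C$ with $d(C)>0$, the points $x^{(n)}$ with $C$ occurring at $n$ are equidistributed in $[0,1)$. By Weyl's criterion, and since $S_N(C)/N\to d(C)>0$, it suffices that for each such $C$ and each nonzero integer $m$, almost surely
$$D_N:=\frac1N\sum_{n\le N}\mathbf 1[C\text{ at }n]\,e(m\,x^{(n)})\longrightarrow0 .$$
These are countably many conditions, so we may fix $C$ and $m$. Put $\theta=m\alpha$, which is irrational. By (1),
$$e(m\,x^{(n)})=e(mP_{n-1}x)=e\big(\theta P_{n-1}(m_0-s+z)\big).\tag{7}$$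

**Step 4: when one random digit helps.** We bound the characteristic function of a digit. For $j>h$,
$$\mathbb E\,e(tz_j)=\varphi_{q_j}(t),\qquad\varphi_q(t)=\frac12+\frac1{2q}\sum_{b<q}e(bt),$$
and always $|\varphi_q|\le1$. If $q\|t\|\ge\frac12$, then $\frac1{2q}\le\|t\|\le\frac12$, and the geometric sum gives
$$\Big|\frac1q\sum_{b<q}e(bt)\Big|=\frac{|\sin\pi qt|}{q\sin\pi\|t\|}\le\frac1{q\sin(\pi/2q)}\le\frac1{2\sin(\pi/4)}=\frac1{\sqrt2}.$$
The last inequality holds because $\frac{\sin u}u$ decreases on $(0,\frac\pi4]$, so $q\sin\frac\pi{2q}$ increases in $q\ge2$. Therefore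
$$q\|t\|\ge\tfrac12\ \Longrightarrow\ |\varphi_q(t)|\le\kappa:=\frac12+\frac1{2\sqrt2}<1 .\tag{8}$$

**Step 5: helpful digits occur again and again.** We show that the condition in (8) is met many times when we go back into the past. For integers $p_1,p_2,\dots\ge2$ put $\theta_0=\theta$ and $\theta_i=\theta p_1\cdots p_i$. Call $i\ge1$ an *escape* if $p_i\|\theta_{i-1}\|\ge\frac12$. If $i$ is not an escape, then $\|\theta_i\|=p_i\|\theta_{i-1}\|\ge2\|\theta_{i-1}\|$. All $\|\theta_i\|$ are positive, because $\theta$ is irrational, and at most $\frac12$. So they cannot double forever, and every sequence $(p_i)$ has infinitely many escapes. Let $E_L=E_L(p_1,\dots,p_L)$ be the number of escapes $i\le L$. Then $E_L\uparrow\infty$ for every sequence.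

When the bases are unbounded, this is not uniform. One can choose $p_1$ with $\|p_1\theta\|$ as small as one likes, and if $p_2=p_3=\dots=2$ after that, the next escape comes as late as one likes. So we argue with a measure. By Lemma 2, $\rho[p_1,\dots,p_L]:=d(p_L,\dots,p_1)$ satisfies $\sum_p\rho[p_1,\dots,p_L,p]=\sum_pd(p,p_L,\dots,p_1)=\rho[p_1,\dots,p_L]$, with total mass $1$. By Kolmogorov's theorem it defines a Borel probability measure $\rho$ on $\mathbb N_{\ge2}^{\mathbb N}$. The sets $\{E_L<K\}$ decrease to $\emptyset$ as $L\to\infty$, so $\rho(E_L<K)\to0$ for each $K$.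

Fix $K\in\mathbb N$, $\eta>0$ and $H\in\mathbb N$. Choose $L$ with $\rho(E_L<K)<\eta$, and then a finite set $\mathcal G$ of words $(p_1,\dots,p_L)$ with $E_L\ge K$ and total $\rho$-mass $>1-\eta$. Now $(q_{n-1},\dots,q_{n-L})=(p_1,\dots,p_L)$ means that the word $(p_L,\dots,p_1)$ occurs at $n-L$. This has density $\rho[p_1,\dots,p_L]$, so, $\mathcal G$ being finite,
$$\limsup_N\frac1N|\{L<n\le N:\ (q_{n-1},q_{n-2},\dots,q_{n-L})\notin\mathcal G\}|\le\eta.\tag{9}$$

**Step 6: cut off the far future.** We want variables depending on finitely many digits. For $n>h+L$ put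
$$X_n=e\Big(\theta P_{n-1}\Big(m_0-s+\sum_{j\le n+H-1}\frac{z_j}{P_j}\Big)\Big).$$
The omitted tail $\sum_{j\ge n+H}z_j/P_j$ is at most $1/P_{n+H-1}$. So by (7) and $|e(u)-e(v)|\le2\pi|u-v|$,
$$|e(m\,x^{(n)})-X_n|\le2\pi|\theta|\frac{P_{n-1}}{P_{n+H-1}}\le2\pi|\theta|\,2^{-H}.$$

**Step 7: average over the recent past.** Let $\mathcal F_i=\sigma(z_1,\dots,z_i)$ and $n>h+L$. All digits $z_j$ with $j\ge n-L$ are random, since $n-L>h$. In $X_n$, the part depending on $z_1,\dots,z_{n-L-1}$ is a factor of modulus $1$. By independence,
$$\big|\mathbb E[X_n\mid\mathcal F_{n-L-1}]\big|=\prod_{j=n-L}^{n+H-1}\big|\varphi_{q_j}(\theta P_{n-1}/P_j)\big|\le\prod_{i=1}^L\big|\varphi_{q_{n-i}}(\theta\,q_{n-1}q_{n-2}\cdots q_{n-i+1})\big| .$$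
Here we kept only $j=n-i$ with $1\le i\le L$, and used $P_{n-1}/P_{n-i}=q_{n-i+1}\cdots q_{n-1}$. With $p_i=q_{n-i}$ the $i$-th factor is $|\varphi_{p_i}(\theta_{i-1})|$. By (8) it is at most $\kappa$ when $i$ is an escape. So the product is at most $\kappa^K$ when $(q_{n-1},\dots,q_{n-L})\in\mathcal G$, and at most $1$ otherwise. By (9),
$$\limsup_N\frac1N\sum_{h+L<n\le N}\big|\mathbb E[X_n\mid\mathcal F_{n-L-1}]\big|\le\kappa^K+\eta .$$

**Step 8: the fluctuations average out.** We replace $X_n$ by its conditional expectation. As $X_n$ is $\mathcal F_{n+H-1}$-measurable, for $n>h+L$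
$$X_n-\mathbb E[X_n\mid\mathcal F_{n-L-1}]=\sum_{i=-L}^{H-1}\Big(\mathbb E[X_n\mid\mathcal F_{n+i}]-\mathbb E[X_n\mid\mathcal F_{n+i-1}]\Big).$$
Fix $i$, and let $Y_n$ be the $i$-th summand times the deterministic number $\mathbf 1[C\text{ at }n]$. Then $|Y_n|\le2$, $Y_n$ is $\mathcal F_{n+i}$-measurable, and $\mathbb E[Y_n\mid\mathcal F_{n+i-1}]=0$. So $(Y_n)$ is a bounded martingale difference sequence for $(\mathcal F_{n+i})_n$. The Azuma–Hoeffding inequality, for real and imaginary parts separately, gives
$$\mathbb P\Big(\Big|\sum_{h+L<n\le N}\operatorname{Re}Y_n\Big|\ge\varepsilon N\Big)\le2e^{-\varepsilon^2N/8},$$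
and the same for $\operatorname{Im}Y_n$. These bounds are summable in $N$. By the Borel–Cantelli lemma, applied for $\varepsilon=1,\frac12,\frac13,\dots$, we get $\frac1N\sum_{h+L<n\le N}Y_n\to0$ almost surely. There are $L+H$ values of $i$, so almost surely
$$\frac1N\sum_{h+L<n\le N}\mathbf 1[C\text{ at }n]\big(X_n-\mathbb E[X_n\mid\mathcal F_{n-L-1}]\big)\to0 .$$

**Step 9: put the bounds together.** The first $h+L$ terms of $D_N$ contribute at most $(h+L)/N\to0$. With Steps 6, 7 and 8, almost surely
$$\limsup_N|D_N|\le\kappa^K+\eta+2\pi|\theta|2^{-H}.$$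
This holds simultaneously, almost surely, for all $K,H\in\mathbb N$ and all $\eta\in\{1,\frac12,\frac13,\dots\}$. Letting $K\to\infty$, $\eta\to0$ and $H\to\infty$ gives $D_N\to0$ almost surely. So almost surely $x\in\mathcal{UN}(Q)$ while $\{rx+s\}=z\notin\mathcal{UN}(Q)$. In particular such an $x$ exists, and $\mathcal{UN}(Q)\ne\emptyset$.

**Step 10: the multipliers.** Nonzero rationals preserve $\mathcal{UN}(Q)$ by Theorem 1. Irrational $r$ do not, by Steps 1 to 9 with $s=0$. For $r=0$ we have $\{rx\}=0\notin\mathcal{UN}(Q)$, as seen in Section 2, while $\mathcal{UN}(Q)\ne\emptyset$. So $0$ is not a preserving multiplier. $\blacksquare$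

## 9. When base mass escapes, doubling can fail

The condition $\sum_cd(c)=1$ entered through $\tau(M)\to0$. We now drop it, and keep the same definition of $\mathcal{UN}(Q)$.

**Proposition 6.** If only the existence of all $d(C)$ is assumed, and not $\sum_cd(c)=1$, the conclusion of Theorem 1 can fail, already for $r=2$, $s=0$.

*Proof.* Let $q_n=2$ for even $n$ and $q_n=n+2$ for odd $n$. At odd places the bases are at least $3$ and all different.

**Step 1: the frequencies.** We find which words impose a condition. The word $(2)$ occurs exactly at the even places, so $d(2)=\frac12$. A letter $c\ne2$ occurs at most once, so $d(c)=0$. Let $C=(c_1,\dots,c_k)$ with $k\ge2$ occur at $n$. One of $n,n+1$ is odd; call it $n'$. Then $n'+2=q_{n'}\in\{c_1,c_2\}$, which leaves finitely many $n$. So $d(C)=0$. All $d(C)$ exist, $\sum_cd(c)=\frac12$, and $(2)$ is the only word with positive frequency. Hence $x\in\mathcal{UN}(Q)$ means exactly that along the even places the digits $0$ and $1$ of $x$ have frequency $\frac12$ each. Note that (3) fails here: $d(2)=\frac12$, but $d(2,c)=0$ for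 every $c$.

**Step 2: the number.** We choose $x$ so that doubling moves all its nonzero digits to odd places. Let $x_n=1$ if $4\mid n$ and $x_n=0$ otherwise. This is a valid expansion, since infinitely many digits are $0\ne q_n-1$. Along the even places the digits alternate between $0$ and $1$, so $x\in\mathcal{UN}(Q)$. For $4\mid n$ we have $q_n=2$, hence $2/P_n=1/P_{n-1}$ and
$$2x=\sum_{4\mid n}\frac2{P_n}=\sum_{4\mid n}\frac1{P_{n-1}} .$$
The right side is a valid $Q$-expansion with digit $1$ at the places $\equiv3\pmod4$, where the base is at least $5$, and digit $0$ elsewhere. So $2x\in[0,1)$, and all its digits at even places are $0$. Therefore $\{2x\}=2x\notin\mathcal{UN}(Q)$. $\blacksquare$
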